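\title{The WAP compactification of a measurable wreath product}

\begin{abstract}
Let $G$ be a Polish group and $(\Omega,\mu)$ a standard atomless probability space. The measurable wreath product $G\wr\Omega=L^0(\Omega,G)\rtimes\mathrm{Aut}(\Omega)$ is the group of skew products over $\Omega$ with fiber maps in $G$. We prove that if $G$ is Roelcke precompact, then the WAP compactification of $G\wr\Omega$ is the space $\mathcal M(\Omega,W(G))$ of probability measures on $\Omega\times W(G)\times\Omega$ with both outer marginals equal to $\mu$, where $W(G)$ is the WAP compactification of $G$. This answers a question from a paper of Ibarluc\'ia. The method also characterizes the WAP functions on $G\wr\Omega$ by their restrictions to coordinate copies of $G$ and gives the analogous description of the Hilbert compactification. For infinite countable discrete $G$ the description of $W(G\wr\Omega)$ fails.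
\end{abstract}

\section{Introduction}\label{sec:intro}

A Polish group $P$ has a largest compactification $W(P)$ to which the multiplication extends as a separately continuous semigroup law. When $P$ is built from another group $G$, one would like to build $W(P)$ from $W(G)$. We do this for the measurable wreath product of a Roelcke precompact group $G$ with a probability space.

\subsection{Measurable wreath products}

Throughout, $(\Omega,\mu)$ is a standard atomless probability space. We fix a compact metrizable model of it: $\Omega$ is a compact metrizable space and $\mu$ is an atomless Borel probability measure on $\Omega$. Measurable maps and sets are identified when they agree up to a null set. We write $\mathrm{End}(\Omega)$ for the set of measure-preserving maps $\Omega\to\Omega$ and $\mathrm{Aut}(\Omega)$ for the Polish group of measure-preserving automorphisms with the weak topology, in which $\sigma_n\to\sigma$ if and only if $\mu(\sigma_nA\triangle\sigma A)\to0$ for every Borel set $A$.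

For a Polish group $G$, let $L^0(\Omega,G)$ be the Polish group of measurable maps $\Omega\to G$ with pointwise multiplication and the topology of convergence in measure: $f_n\to f$ if $\mu\{d_G(f_n,f)\ge\varepsilon\}\to0$ for every $\varepsilon>0$, where $d_G$ is a compatible metric on $G$; equivalently, every subsequence of $(f_n)$ has a further subsequence that converges to $f$ almost everywhere. The \emph{measurable wreath product} is the Polish group
\[
G\wr\Omega=L^0(\Omega,G)\rtimes\mathrm{Aut}(\Omega),\qquad (f,\sigma)(f',\sigma')=\big((f\circ\sigma')\,f',\ \sigma\sigma'\big),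
\]
with the product topology. The multiplication is that of skew products: if $G$ acts on a set $X$ and $(f,\sigma)$ denotes the map $(\omega,x)\mapsto(\sigma\omega,f(\omega)x)$ of $\Omega\times X$, then applying $(f',\sigma')$ and then $(f,\sigma)$ sends $(\omega,x)$ to $(\sigma\sigma'\omega,f(\sigma'\omega)f'(\omega)x)$.

\subsection{Compactifications}

Let $P$ be a Polish group. A \emph{$P$-ambit} is a compact Hausdorff space with a continuous action of $P$ and a distinguished point whose orbit is dense. A \emph{morphism}, or \emph{factor map}, of ambits is a continuous equivariant map that sends the distinguished point to the distinguished point; there is at most one between two given ambits, since it is determined on a dense orbit. An \emph{isomorphism} is a bijective morphism.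

A semigroup with a topology is \emph{semitopological} if its multiplication is separately continuous. A \emph{semitopological semigroup compactification} of $P$ is a compact semitopological semigroup $S$ with a continuous homomorphism $\alpha:P\to S$ with dense image. It is a $P$-ambit with action $g\cdot s=\alpha(g)s$ and distinguished point $\alpha(1)$. Conversely, if an ambit $(S,s_0)$ carries a separately continuous semigroup law that is compatible with the action, in the sense that $g\cdot s=(g\cdot s_0)s$ for all $g\in P$ and $s\in S$, then $\alpha(g)=g\cdot s_0$ makes $S$ a semitopological semigroup compactification, because $\alpha(g)\alpha(g')=g\cdot(g'\cdot s_0)=\alpha(gg')$. The \emph{WAP compactification} $j_P:P\to W(P)$ is the largest semitopological semigroup compactification of $P$: every other one is a factor of it. The functions in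
\[
WAP(P)=\{H\circ j_P:\ H\in C(W(P))\}
\]
are called \emph{WAP functions}. If $P$ is compact, then $W(P)=P$: the map $j_P$ is onto because its image is compact and dense, and it is injective because the identity of $P$ factors through it.

A Polish group $G$ is \emph{Roelcke precompact} if for every identity neighborhood $U$ there is a finite set $F\subseteq G$ with $G=UFU$. Compact groups are Roelcke precompact, and infinite discrete groups are not (take $U=\{1\}$). If $G$ is Roelcke precompact, then so is $G\wr\Omega$; we will not need this fact. For Roelcke precompact $G$ the space $W(G)$ is metrizable (Section~\ref{sec:wap}).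

\subsection{The Markov randomization}

For a compact metrizable space $K$, let $\mathcal M(\Omega,K)$ be the set of Borel probability measures on $\Omega\times K\times\Omega$ whose first and third marginals both equal $\mu$. With the weak$^*$ topology it is compact and metrizable. For $t,s\in\mathrm{End}(\Omega)$ and measurable $p:\Omega\to K$, let $[t,p,s]\in\mathcal M(\Omega,K)$ be the push-forward of $\mu$ under $\omega\mapsto(t(\omega),p(\omega),s(\omega))$. Every $\lambda\in\mathcal M(\Omega,K)$ has this form, because $(\Omega\times K\times\Omega,\lambda)$ is a standard atomless probability space and hence isomorphic to $(\Omega,\mu)$.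

The measure $[\sigma,p,\mathrm{id}]$ with $\sigma\in\mathrm{Aut}(\Omega)$ is the joint distribution of the output point $\sigma\omega$, the label $p(\omega)$ and the input point $\omega$. Limits of such measures need not be of the same kind. On $\Omega=[0,1]$ with Lebesgue measure, fix $x\neq y$ in $K$ and let $p_n(\omega)$ be $x$ or $y$ according to the $n$th binary digit of $\omega$. On each dyadic interval of length $2^{-(n-1)}$ the map $p_n$ takes each value on one half, so $[\mathrm{id},p_n,\mathrm{id}]$ converges to $\int\delta_\omega\otimes\frac12(\delta_x+\delta_y)\otimes\delta_\omega\,d\mu(\omega)$, and in the limit the label is no longer a function of the input point. This is why a compactification of $G\wr\Omega$ is made of measures and not of pairs of maps.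

Let $S$ be a compact metrizable semitopological semigroup. It is known that $\mathcal M(\Omega,S)$ is again one, for the following product. Recall that $\sigma$-algebras $\mathcal A$ and $\mathcal B$ are \emph{relatively independent} over $\mathcal C$ if $\mathbb E[ab\,|\,\mathcal C]=\mathbb E[a\,|\,\mathcal C]\,\mathbb E[b\,|\,\mathcal C]$ for all bounded $\mathcal A$-measurable $a$ and $\mathcal B$-measurable $b$. Given $\lambda,\nu\in\mathcal M(\Omega,S)$, write $\lambda=[t,p,s]$ and $\nu=[s,q,r]$, with the same $s$, in such a way that the $\sigma$-algebra generated by $t,p$ and the one generated by $q,r$ are relatively independent over the one generated by $s$. Then $\lambda\nu=[t,pq,r]$, where $pq$ is the pointwise product.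

\begin{example}\label{ex:product}
(a) Let $\lambda=[\sigma,p,\mathrm{id}]$ and $\nu=[\sigma',p',\mathrm{id}]$ with $\sigma,\sigma'\in\mathrm{Aut}(\Omega)$. Then $\lambda=[\sigma\sigma',p\circ\sigma',\sigma']$, and $s=\sigma'$ generates the whole $\sigma$-algebra, so relative independence is automatic and $\lambda\nu=[\sigma\sigma',(p\circ\sigma')p',\mathrm{id}]$. This is the multiplication rule of the wreath product.

(b) Let $S$ be a point. Then $\mathcal M(\Omega,S)$ is the space of couplings of $\mu$ with itself. A coupling $\lambda$ defines a contraction $T_\lambda$ of $L^2(\mu)$ by $\int a\,T_\lambda b\,d\mu=\int a(\omega_0)b(\omega_1)\,d\lambda$. For $\nu=[s,r]$ this says $\mathbb E[b\circ r\,|\,s]=(T_\nu b)\circ s$, so for $\lambda=[t,s]$ relative independence gives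
\[
\int(a\circ t)(b\circ r)\,d\mu=\int(a\circ t)\,\big((T_\nu b)\circ s\big)\,d\mu=\int a\,T_\lambda T_\nu b\,d\mu .
\]
Thus $T_{\lambda\nu}=T_\lambda T_\nu$: the product is the composition of Markov operators.
\end{example}

Now let $G$ be Roelcke precompact, $j=j_G$ and $e=j(1)\in W(G)$. Let $(f,\sigma)\in G\wr\Omega$ act on $\mathcal M(\Omega,W(G))$ by push-forward under $(\omega_0,x,\omega_1)\mapsto(\sigma\omega_0,f(\omega_0)\cdot x,\omega_1)$, that is,
\[
(f,\sigma)\cdot[t,p,s]=[\sigma\circ t,\ (f\circ t)\cdot p,\ s],
\]
and let the distinguished point be $\lambda_0=[\mathrm{id},e,\mathrm{id}]$, where $e$ is the constant map. The orbit map is $(f,\sigma)\mapsto[\sigma,j\circ f,\mathrm{id}]$. The following result is known, and we use it without proof.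

\begin{theorem}\label{thm:known}
Let $G$ be a Roelcke precompact Polish group. With the action, distinguished point and product above, $\mathcal M(\Omega,W(G))$ is a semitopological semigroup compactification of $G\wr\Omega$.
\end{theorem}

\subsection{The question and the answer}

By Theorem~\ref{thm:known} there is a canonical factor map
\[
q:W(G\wr\Omega)\to\mathcal M(\Omega,W(G)).
\]
The question, which comes from \cite{Ib}, is whether $q$ is an isomorphism of $G\wr\Omega$-ambits for every Roelcke precompact Polish group $G$.

To see what could go wrong, consider which functions on the group come from $\mathcal M(\Omega,W(G))$. By the Stone--Weierstrass theorem, a continuous function on this space is a uniform limit of polynomials in the integrals $\int F\,d\lambda$ with $F\in C(\Omega\times W(G)\times\Omega)$. At a group element $(f,\sigma)$, a product of two such integrals is a double integral over $(\omega_1,\omega_2)$, and it sees the pair $(f(\omega_1),f(\omega_2))$ only through a continuous function on $W(G)\times W(G)$. A WAP function on $G\wr\Omega$ might see this pair through a finer function, one that comes from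 $W(G\times G)$. For infinite countable discrete $G$ this does happen: the probability that $f$ takes the same value at two independent points is such a function (Proposition~\ref{prop:discrete}). For Roelcke precompact $G$, however, $W(G\times G)=W(G)\times W(G)$ by a short argument (Proposition~\ref{prop:square}). This suggests a positive answer, and the answer is indeed positive.

\begin{theorem}\label{thm:main}
For every Roelcke precompact Polish group $G$, the canonical factor map $q:W(G\wr\Omega)\to\mathcal M(\Omega,W(G))$ is an isomorphism of $G\wr\Omega$-ambits. It is also an isomorphism of semigroups.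
\end{theorem}

For the trivial group $G$ the theorem identifies $W(\mathrm{Aut}(\Omega))$ with the semigroup of couplings in Example~\ref{ex:product}(b).

The proof passes through the Roelcke compactification $R(G)$, a compact metrizable space that contains $G$ and maps onto $W(G)$. A WAP function $h$ on $G\wr\Omega$ is Roelcke uniformly continuous (Section~\ref{sec:wap}), and every such function extends continuously to $\mathcal M(\Omega,R(G))$ (Section~\ref{sec:extension}). It remains to show that the extension takes the same value at two measures with the same image in $\mathcal M(\Omega,W(G))$. For measures $[\sigma,p,\mathrm{id}]$ with $p$ a step function this is done one value of $p$ at a time, as in the model case $G\times G$ (Section~\ref{sec:square}). The general case follows by approximating the two measures simultaneously, in $\mathcal M(\Omega,Q)$ with $Q$ the fiber product of $R(G)$ with itself over $W(G)$ (Section~\ref{sec:criterion}). Section~\ref{sec:main} assembles the proof and characterizes the WAP functions on $G\wr\Omega$. Sections~\ref{sec:hilbert} and~\ref{sec:discrete}, on the Hilbert compactification and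 on discrete groups, are not needed for Theorem~\ref{thm:main}.

\section{WAP functions and the Roelcke compactification}\label{sec:wap}

In this section $P$ is an arbitrary Polish group. The first lemma reduces Theorem~\ref{thm:main} to a statement about functions on the group.

\begin{lemma}\label{lem:factor}
Let $\alpha:P\to S$ be a semitopological semigroup compactification and $\theta:W(P)\to S$ the factor map.
\begin{enumerate}
\item[(a)] The map $\theta$ is a surjective semigroup homomorphism with $\theta\circ j_P=\alpha$. In particular $H\circ\alpha\in WAP(P)$ for every $H\in C(S)$.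
\item[(b)] If every $h\in WAP(P)$ has the form $H\circ\alpha$ with $H\in C(S)$, then $\theta$ is an isomorphism of ambits and of semigroups.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\theta(j_P(g))=\theta(g\cdot j_P(1))=g\cdot\alpha(1)=\alpha(g)$. The image of $\theta$ is compact and contains the dense set $\alpha(P)$, so $\theta$ is onto. For $g\in P$ and $s\in W(P)$, equivariance gives $\theta(j_P(g)s)=\alpha(g)\theta(s)=\theta(j_P(g))\theta(s)$. For fixed $s$, both sides of $\theta(ts)=\theta(t)\theta(s)$ are continuous in $t$, so the identity extends from $t\in j_P(P)$ to all $t$.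

(b) Let $H_0\in C(W(P))$ and write $H_0\circ j_P=H\circ\alpha=H\circ\theta\circ j_P$. By density $H_0=H\circ\theta$. So two points with the same image under $\theta$ are not separated by any continuous function on the compact Hausdorff space $W(P)$, and $\theta$ is injective.
\end{proof}

The next two lemmas produce WAP functions. Both use the fact that in a semitopological semigroup $S$ the closure $T$ of a subsemigroup $T_0$ is a subsemigroup. Indeed, for $a\in T_0$ the closed set $\{b:ab\in T\}$ contains $T_0$, hence $T$; then for $b\in T$ the closed set $\{a:ab\in T\}$ contains $T_0$, hence $T$.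

\begin{lemma}\label{lem:restrict}
Let $\iota:G\to P$ be a continuous homomorphism of Polish groups, $\gamma\in P$ and $h\in WAP(P)$. Then $g\mapsto h(\gamma\,\iota(g))$ is a WAP function on $G$.
\end{lemma}

\begin{proof}
Write $h=H\circ j_P$. The closure $T$ of $j_P(\iota(G))$ in $W(P)$ is a compact semitopological semigroup, and $\alpha=j_P\circ\iota:G\to T$ is a continuous homomorphism with dense image. The function $H'(s)=H(j_P(\gamma)s)$ is continuous on $T$ by separate continuity, and $h(\gamma\,\iota(g))=H'(\alpha(g))$. Apply Lemma~\ref{lem:factor}(a).
\end{proof}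

A \emph{continuous unitary representation} of $P$ is a homomorphism $\rho$ from $P$ to the unitary group of a Hilbert space $\mathcal K$ such that $g\mapsto\rho(g)\xi$ is continuous for every $\xi\in\mathcal K$. Its \emph{matrix coefficients} are the functions $g\mapsto\langle\rho(g)\xi,\eta\rangle$.

\begin{lemma}\label{lem:coeff}
Matrix coefficients of continuous unitary representations of $P$ are WAP.
\end{lemma}

\begin{proof}
The contractions of $\mathcal K$ form a compact space in the weak operator topology, and composition is separately continuous because $\langle ab\xi,\eta\rangle=\langle a(b\xi),\eta\rangle=\langle b\xi,a^*\eta\rangle$. The closure $T$ of $\rho(P)$ is therefore a semitopological semigroup compactification of $P$, and $a\mapsto\langle a\xi,\eta\rangle$ is continuous on $T$. Apply Lemma~\ref{lem:factor}(a).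
\end{proof}

Let $UC(P)$ be the algebra of \emph{Roelcke uniformly continuous} functions: bounded $h:P\to\mathbb C$ such that for every $\varepsilon>0$ there is an identity neighborhood $U$ with $|h(ugv)-h(g)|<\varepsilon$ for all $u,v\in U$ and $g\in P$. Separate continuity in $S$ gives only pointwise continuity of translates of a function on $S$, while membership in $UC(P)$ asks for continuity in the uniform norm. The Baire category theorem bridges the two.

\begin{lemma}\label{lem:uc}
If $\alpha:P\to S$ is a semitopological semigroup compactification and $H\in C(S)$, then $H\circ\alpha\in UC(P)$. In particular $WAP(P)\subseteq UC(P)$.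
\end{lemma}

\begin{proof}
The sets $\{s:s\alpha(1)=s\}$ and $\{s:\alpha(1)s=s\}$ are closed and contain $\alpha(P)$, so $\alpha(1)$ is the identity of $S$. Hence $s\mapsto s\alpha(g)$ and $s\mapsto\alpha(g)s$ are homeomorphisms of $S$, with inverses given by $g^{-1}$, and the operators $(R_gH)(s)=H(s\alpha(g))$ and $(L_gH)(s)=H(\alpha(g)s)$ are linear isometries of $C(S)$. They satisfy $R_gR_u=R_{gu}$ and $L_gL_u=L_{ug}$.

If $g_n\to g$, then $R_{g_n}H\to R_gH$ pointwise and boundedly. Continuous functionals on $C(S)$ are given by finite measures, so by dominated convergence $R_{g_n}H\to R_gH$ weakly. Let $D\subseteq P$ be countable and dense, and let $E$ be the norm closure of the span of $\{R_gH:g\in D\}$. By Mazur's theorem a norm closed convex set is weakly closed, so $R_gH\in E$ for all $g\in P$. The space $E$ is norm separable. Given $\varepsilon>0$, cover $E$ by countably many closed balls $\beta_n\subseteq C(S)$ of radius $\varepsilon$. These are weakly closed, so each set $\{g:R_gH\in\beta_n\}$ is sequentially closed, hence closed, in $P$. These sets cover $P$, so by the Baire category theorem one of them contains $g_0U$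 for some $g_0\in P$ and some identity neighborhood $U$. For $v\in U$,
\[
\|R_vH-H\|=\|R_{g_0}(R_vH-H)\|=\|R_{g_0v}H-R_{g_0}H\|\le2\varepsilon .
\]
The same argument for the operators $L_g$ gives a ball of radius $\varepsilon$ containing $L_gH$ for all $g$ in some set $U'g_1$, and for $u\in U'$ we get $\|L_uH-H\|=\|L_{g_1}(L_uH-H)\|=\|L_{ug_1}H-L_{g_1}H\|\le2\varepsilon$. For $u,v\in U\cap U'$ and $g\in P$, comparing both values with $H(\alpha(ug))$ gives
\[
|H(\alpha(ugv))-H(\alpha(g))|\le\|R_vH-H\|+\|L_uH-H\|\le4\varepsilon.\qedhere
\]
\end{proof}

The estimate $\|L_{ug}H-L_gH\|=\|L_uH-H\|\le2\varepsilon$ also shows that the action $(g,s)\mapsto\alpha(g)s$ is jointly continuous, as the definition of an ambit requires.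

From now on, except in Lemma~\ref{lem:skew} and Section~\ref{sec:discrete}, $G$ is a Roelcke precompact Polish group, $j=j_G$ and $\Gamma=G\wr\Omega$.

The sets $\{(g,g'):g'\in VgV\}$, with $V$ a symmetric identity neighborhood, form a base of a uniformity on $G$, the \emph{Roelcke uniformity}. It is compatible with the topology, since the sets $VgV$ form a neighborhood base of $g$, and it has a countable base. Roelcke precompactness says exactly that it is precompact. Its completion $R(G)$, the \emph{Roelcke compactification}, is therefore a compact metrizable space that contains $G$ as a dense subspace; $G$ is Borel in $R(G)$ because it is Polish. The functions in $UC(G)$ are the bounded uniformly continuous functions for this uniformity, so each of them extends to a continuous function on $R(G)$. Fix a compatible metric $d$ on $R(G)$. A compact space has only one compatible uniformity, so $d$ induces the Roelcke uniformity on $G$. We use this in the following form: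
\begin{equation}\label{eq:r}
\text{for every $V$ there is $r>0$ such that $g,g'\in G$, $d(g,g')<r$ imply $g'\in VgV$.}
\end{equation}

\begin{lemma}\label{lem:pi}
Let $K$ be a compact Hausdorff space and $\alpha:G\to K$ a map with dense image such that $H\circ\alpha\in UC(G)$ for all $H\in C(K)$. Then $\alpha$ extends to a continuous surjection $\pi:R(G)\to K$, and $K$ is metrizable.
\end{lemma}

\begin{proof}
Identify $K$ with a closed subset of $\mathbb C^{C(K)}$ via $y\mapsto(H(y))_H$. Each coordinate $H\circ\alpha$ of $\alpha$ extends continuously to $R(G)$, and these extensions form a continuous map $\pi:R(G)\to\mathbb C^{C(K)}$. It maps the dense set $G$ into the closed set $K$, so it maps $R(G)$ into $K$. Its image is compact and dense in $K$, so $\pi$ is onto. Finally $H\mapsto H\circ\pi$ embeds $C(K)$ isometrically in the separable space $C(R(G))$, so $C(K)$ is separable and $K$ is metrizable.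
\end{proof}

By Lemmas~\ref{lem:uc} and~\ref{lem:pi}, $j$ extends to a continuous surjection $\pi:R(G)\to W(G)$, and $W(G)$ is metrizable. A function on $G$ is WAP if and only if it has the form $\varphi\circ\pi|_G$ with $\varphi\in C(W(G))$. We use no information about the fibers of $\pi$.

\section{The model case $G\times G$}\label{sec:square}

If $\Omega$ is split into two pieces of positive measure, the maps $\Omega\to G$ that are constant on each piece form a copy of $G\times G$ in $\Gamma$. The main idea is already visible on this group. A WAP function on $G\times G$ has two properties: it extends to a jointly continuous function on $R(G)^2$, and in each variable separately it factors through $W(G)$. The following lemma combines such properties.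

\begin{lemma}\label{lem:coord}
Let $\pi:R(G)\to K$ be a continuous map to a compact Hausdorff space and let $\Phi\in C(R(G)^n)$. Suppose that for every $k$ and every choice of $g_l\in G$ $(l\ne k)$ there is $\varphi\in C(K)$ with $\Phi(g_1,\dots,g_n)=\varphi(\pi(g_k))$ for all $g_k\in G$. Then $\Phi(x)=\Phi(x')$ whenever $x,x'\in R(G)^n$ satisfy $\pi(x_k)=\pi(x'_k)$ for all $k$.
\end{lemma}

\begin{proof}
Fix $k$ and $y,y'\in R(G)$ with $\pi(y)=\pi(y')$. For $z\in R(G)^{n-1}$ let $\Phi(y;z)$ be the value of $\Phi$ at the point with $k$th coordinate $y$ and remaining coordinates $z$. If $z\in G^{n-1}$, the continuous functions $\Phi(\,\cdot\,;z)$ and $\varphi\circ\pi$ agree on $G$, hence on $R(G)$, so $\Phi(y;z)=\Phi(y';z)$. Both sides are continuous in $z$ and $G^{n-1}$ is dense in $R(G)^{n-1}$, so $\Phi(y;z)=\Phi(y';z)$ for all $z$. Now pass from $x$ to $x'$ by changing one coordinate at a time.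
\end{proof}

We recall one fact for use here and in Section~\ref{sec:criterion}: a continuous surjection $\psi:X\to Y$ of compact Hausdorff spaces is closed, hence a quotient map, so every $\Phi\in C(X)$ that is constant on the fibers of $\psi$ has the form $\tilde\Phi\circ\psi$ with $\tilde\Phi\in C(Y)$.

\begin{proposition}\label{prop:square}
The semigroup $W(G)\times W(G)$, with the map $j\times j$, is the WAP compactification of $G\times G$.
\end{proposition}

\begin{proof}
With the coordinatewise product, $W(G)^2$ is a semitopological semigroup compactification of $G^2$. By Lemma~\ref{lem:factor}(b) it suffices to show that every $h\in WAP(G^2)$ factors continuously through $j\times j$.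

By Lemma~\ref{lem:uc}, for every $\varepsilon>0$ there is a symmetric identity neighborhood $V$ in $G$ with $|h(g'_1,g'_2)-h(g_1,g_2)|<\varepsilon$ whenever $g'_1\in Vg_1V$ and $g'_2\in Vg_2V$. By \eqref{eq:r}, $h$ is uniformly continuous on the dense subset $G^2$ of the compact metric space $R(G)^2$, so it extends to $\Phi\in C(R(G)^2)$. For fixed $g_2$, we have $h(g,g_2)=h\big((1,g_2)(g,1)\big)$, which is a WAP function of $g$ by Lemma~\ref{lem:restrict}; exchanging the coordinates, $h(g_1,g)$ is a WAP function of $g$ for fixed $g_1$. So Lemma~\ref{lem:coord} applies with $K=W(G)$, and $\Phi$ is constant on the fibers of $\pi\times\pi$. Hence $\Phi=\tilde\Phi\circ(\pi\times\pi)$ with $\tilde\Phi\in C(W(G)^2)$, and $h=\tilde\Phi\circ(j\times j)$.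
\end{proof}

Roelcke precompactness entered through the jointly continuous extension $\Phi$. For $\Gamma$ in place of $G\times G$ two things are new. First, the role of $R(G)^2$ is played by $\mathcal M(\Omega,R(G))$, and the extension of uniformly continuous functions to it requires a proof. Second, Lemma~\ref{lem:coord} handles only finitely many coordinates, that is, step functions, and these are merely dense.

\section{The spaces $\mathcal M(\Omega,K)$}\label{sec:M}

We use four standard facts from measure theory.
\begin{enumerate}
\item[(M1)] If $A\subseteq\Omega$ is Borel and $m_1,\dots,m_N\ge0$ have sum $\mu(A)$, then $A$ has a Borel partition into sets of measures $m_1,\dots,m_N$. This uses that $\mu$ is atomless.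
\item[(M2)] If $(C_a)$ and $(D_a)$ are finite Borel partitions of $\Omega$ with $\mu(C_a)=\mu(D_a)$ for all $a$, there is $\sigma\in\mathrm{Aut}(\Omega)$ with $\sigma C_a=D_a$ for all $a$.
\item[(M3)] If $\nu_n\to\nu$ weak$^*$ are probability measures on a compact metrizable space and $F$ is a bounded Borel function whose set of discontinuity points is $\nu$-null, then $\int F\,d\nu_n\to\int F\,d\nu$.
\item[(M4)] If $\psi:X\to Z$ is a continuous map of compact metrizable spaces, $\nu$ is a Borel probability measure on $X$ and $\bar\nu=\psi_*\nu$, there is a Borel family $(\nu^z)_{z\in Z}$ of probability measures on $X$ with $\nu=\int\nu^z\,d\bar\nu(z)$ and $\nu^z(\psi^{-1}(z))=1$ for $\bar\nu$-almost every $z$.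
\end{enumerate}

Let $K$ be compact metrizable. A continuous map $\psi:K\to L$ induces a continuous map $\psi_*:\mathcal M(\Omega,K)\to\mathcal M(\Omega,L)$, the push-forward under $\mathrm{id}\times\psi\times\mathrm{id}$, and $\psi_*[t,p,s]=[t,\psi\circ p,s]$.

The topology of $\Gamma$ is described by Borel subsets of $\Omega$, and the topology of $\mathcal M(\Omega,K)$ by continuous functions. Because the outer marginals are fixed, the two descriptions match.

\begin{lemma}\label{lem:marginals}
Let $\lambda_n\to\lambda$ in $\mathcal M(\Omega,K)$, let $A,A'\subseteq\Omega$ be Borel, and let $\psi:K\to\mathbb C$ be a bounded Borel function whose set of discontinuity points is null for the middle marginal of $\lambda$. Then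
\[
\int1_A(\omega_0)\psi(x)1_{A'}(\omega_1)\,d\lambda_n\to\int1_A(\omega_0)\psi(x)1_{A'}(\omega_1)\,d\lambda .
\]
\end{lemma}

\begin{proof}
Assume $|\psi|\le1$. Given $\kappa>0$, take continuous $a,a':\Omega\to[0,1]$ with $\|1_A-a\|_{L^1(\mu)}<\kappa$ and $\|1_{A'}-a'\|_{L^1(\mu)}<\kappa$. Pointwise,
\[
|1_A(\omega_0)\psi(x)1_{A'}(\omega_1)-a(\omega_0)\psi(x)a'(\omega_1)|\le|1_A-a|(\omega_0)+|1_{A'}-a'|(\omega_1),
\]
and the right side has integral less than $2\kappa$ for every measure in $\mathcal M(\Omega,K)$. The integrals of $a(\omega_0)\psi(x)a'(\omega_1)$ converge by (M3). Let $\kappa\to0$.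
\end{proof}

\begin{lemma}\label{lem:dense}
Let $K_0\subseteq K$ be dense. The measures $[\sigma,p,\mathrm{id}]$, with $\sigma\in\mathrm{Aut}(\Omega)$ and $p:\Omega\to K_0$ measurable with finite range, are dense in $\mathcal M(\Omega,K)$.
\end{lemma}

\begin{proof}
Let $\lambda\in\mathcal M(\Omega,K)$ and $\kappa>0$, and fix compatible metrics. Take finite Borel partitions $(A_k)$ of $\Omega$ and $(B_m)$ of $K$ into nonempty sets of diameter less than $\kappa$, and put $c_{kml}=\lambda(A_k\times B_m\times A_l)$. The marginal conditions give $\sum_{k,m}c_{kml}=\mu(A_l)$ and $\sum_{m,l}c_{kml}=\mu(A_k)$. By (M1), partition each $A_l$ into sets $C_{kml}$ (indexed by $k,m$) and each $A_k$ into sets $D_{kml}$ (indexed by $m,l$) with $\mu(C_{kml})=\mu(D_{kml})=c_{kml}$. By (M2) there is $\sigma\in\mathrm{Aut}(\Omega)$ with $\sigma C_{kml}=D_{kml}$. Choose $b_m\in K_0$ at distance less than $\kappa$ from $B_m$, let $p=b_m$ on $C_{kml}$, and let $\lambda'=[\sigma,p,\mathrm{id}]$. The map $\omega\mapsto(\sigma\omega,p(\omega),\omega)$ sends $C_{kml}$ into $A_k\times\{b_m\}\times A_l$. So for $F\in C(\Omega\times K\times\Omega)$,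
\[
\Big|\int F\,d\lambda-\int F\,d\lambda'\Big|\le\sum_{k,m,l}c_{kml}\,\sup\big|F(\omega_0,x,\omega_1)-F(\omega'_0,b_m,\omega'_1)\big|,
\]
with the supremum over $\omega_0,\omega'_0\in A_k$, $x\in B_m$ and $\omega_1,\omega'_1\in A_l$. The points compared are within $2\kappa$ in each coordinate and $\sum c_{kml}=1$, so by uniform continuity of $F$ the right side tends to $0$ as $\kappa\to0$.
\end{proof}

For a continuous surjection $\pi:R(G)\to K$ onto a compact metrizable space, define
\[
\Lambda:\Gamma\to\mathcal M(\Omega,R(G)),\quad\Lambda(f,\sigma)=[\sigma,f,\mathrm{id}],\qquad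
\Lambda_K=\pi_*\circ\Lambda:\Gamma\to\mathcal M(\Omega,K),
\]
so that $\Lambda_K(f,\sigma)=[\sigma,\pi\circ f,\mathrm{id}]$. For $K=W(G)$ this is the orbit map $\gamma\mapsto\gamma\cdot\lambda_0$.

\begin{lemma}\label{lem:Lambda}
The maps $\Lambda$ and $\Lambda_K$ are continuous with dense image, and $\pi_*$ is onto.
\end{lemma}

\begin{proof}
Let $(f_n,\sigma_n)\to(f,\sigma)$. For Borel $A$ and $A'=\sigma^{-1}A$ we have $\mu(\sigma^{-1}A\triangle\sigma_n^{-1}A)=\mu(\sigma_nA'\triangle\sigma A')\to0$. If $(A_k)$ is a finite Borel partition of $\Omega$ into sets of diameter less than $\kappa$, the set where $\sigma_n\omega$ and $\sigma\omega$ are at distance at least $\kappa$ has measure at most $\sum_k\mu(\sigma^{-1}A_k\setminus\sigma_n^{-1}A_k)\to0$. So $\sigma_n\to\sigma$ in measure as maps into $\Omega$. Every subsequence thus has a further subsequence along which $f_n\to f$ and $\sigma_n\to\sigma$ almost everywhere, and along it $\int F(\sigma_n\omega,f_n(\omega),\omega)\,d\mu\to\int F(\sigma\omega,f(\omega),\omega)\,d\mu$ for continuous $F$, by dominated convergence. Hence $\Lambda$ is continuous, and so is $\Lambda_K$. Lemma~\ref{lem:dense}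 with $K_0=\pi(G)$ shows that $\Lambda_K(\Gamma)$ is dense, since a finite-range map into $\pi(G)$ lifts to a finite-range map into $G$; the case $\pi=\mathrm{id}$ covers $\Lambda$. The image of $\pi_*$ is compact and contains $\Lambda_K(\Gamma)$.
\end{proof}

\section{Extension to $\mathcal M(\Omega,R(G))$}\label{sec:extension}

We show that functions in $UC(\Gamma)$ extend along $\Lambda$. The point is that two elements of $\Gamma$ with nearly the same statistics differ by small factors on the left and on the right. For a symmetric open $V\ni1$ in $G$, a finite Borel partition $\mathcal A=(A_k)$ of $\Omega$ and $\delta>0$, let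
\[
U(V,\mathcal A,\delta)=\Big\{(f,\sigma):\ \mu\{f\notin V\}<\delta,\ \sum_k\mu(\sigma A_k\triangle A_k)<\delta\Big\}.
\]
These sets form a neighborhood base at the identity of $\Gamma$. Indeed, the sets $\{f:\mu\{f\notin V\}<\delta\}$ form a base at $1$ in $L^0(\Omega,G)$, and if $\mathcal A$ is the partition generated by Borel sets $E_1,\dots,E_N$, then $\mu(\sigma E_i\triangle E_i)\le\sum_k\mu(\sigma A_k\triangle A_k)$ for each $i$.

For $v,w\in L^0(\Omega,G)$ and $\beta,\tau\in\mathrm{Aut}(\Omega)$, the multiplication rule gives
\begin{equation}\label{eq:sandwich}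
(v\circ\sigma^{-1},\beta)(f,\sigma)(w\circ\tau^{-1},\tau^{-1})=(vf,\beta\sigma)(w\circ\tau^{-1},\tau^{-1})=\big((vfw)\circ\tau^{-1},\ \beta\sigma\tau^{-1}\big).
\end{equation}
To reach $(f',\sigma')$ from $(f,\sigma)$ we must have $\beta=\sigma'\tau\sigma^{-1}$ and $f'\circ\tau=vfw$. So everything depends on the choice of one automorphism $\tau$, which matches each input point $\omega$ with a point $\tau\omega$. The outer factors in \eqref{eq:sandwich} are small if, for most $\omega$, the points $\omega$ and $\tau\omega$ lie in the same cell of $\mathcal A$, the points $\sigma\omega$ and $\sigma'\tau\omega$ lie in the same cell of $\mathcal A$, and $f'(\tau\omega)\in Vf(\omega)V$.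

\begin{lemma}\label{lem:match}
Let $U=U(V,\mathcal A,\delta)$, let $r$ be as in \eqref{eq:r} for $V$, and let $(B_m)$ be a finite Borel partition of $R(G)$ into sets of diameter less than $r$. Let $\gamma=(f,\sigma)$ and $\gamma'=(f',\sigma')$ in $\Gamma$ be such that $f$ and $f'$ have finite range and
\[
\sum_{k,m,l}\big|\Lambda(\gamma)(A_k\times B_m\times A_l)-\Lambda(\gamma')(A_k\times B_m\times A_l)\big|<\delta/2 .
\]
Then $\gamma'\in U\gamma U$.
\end{lemma}

\begin{proof}
Let
\[
C_{kml}=\{\omega\in A_l:\sigma\omega\in A_k,\ f(\omega)\in B_m\},\qquad C'_{kml}=\{\omega\in A_l:\sigma'\omega\in A_k,\ f'(\omega)\in B_m\}.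
\]
Their measures are the two numbers compared in the hypothesis, and for each $l$ both families, indexed by $k,m$, partition $A_l$. By (M1) choose $E_{kml}\subseteq C_{kml}$ and $E'_{kml}\subseteq C'_{kml}$, both of measure $\min(\mu(C_{kml}),\mu(C'_{kml}))$. For each $l$ the leftover sets $A_l\setminus\bigcup_{k,m}E_{kml}$ and $A_l\setminus\bigcup_{k,m}E'_{kml}$ have equal measure. By (M2) there is $\tau\in\mathrm{Aut}(\Omega)$ that maps each $E_{kml}$ onto $E'_{kml}$ and the leftover sets onto each other; in particular $\tau A_l=A_l$. Let $E=\bigcup_{k,m,l}E_{kml}$. Then $\mu(\Omega\setminus E)=\sum\big(\mu(C_{kml})-\mu(E_{kml})\big)<\delta/2$, and for $\omega\in E_{kml}$,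
\begin{equation}\label{eq:matched}
\sigma\omega\in A_k,\qquad\sigma'\tau\omega\in A_k,\qquad f(\omega),\,f'(\tau\omega)\in B_m\cap G .
\end{equation}

Put $\beta=\sigma'\tau\sigma^{-1}$. If $\sigma\omega\in A_k$ and $\beta(\sigma\omega)=\sigma'\tau\omega\notin A_k$, then $\omega\notin E$ by \eqref{eq:matched}. So the disjoint sets $A_k\setminus\beta^{-1}A_k$ lie in $\sigma(\Omega\setminus E)$. Since $A_k$ and $\beta^{-1}A_k$ have equal measure,
\[
\sum_k\mu(\beta A_k\triangle A_k)=2\sum_k\mu(A_k\setminus\beta^{-1}A_k)\le2\mu(\Omega\setminus E)<\delta .
\]

For $\omega\in E$ we have $d(f(\omega),f'(\tau\omega))<r$ by \eqref{eq:matched}, so $f'(\tau\omega)\in Vf(\omega)V$. The pair $(f,f'\circ\tau)$ takes finitely many values. For each value $(a,a')$ taken on $E$, choose $v_0,w_0\in V$ with $a'=v_0aw_0$, and let $v=v_0$, $w=w_0$ on the part of $E$ where the pair equals $(a,a')$. Off $E$ let $w=1$ and $v=(f'\circ\tau)f^{-1}$. Then $v,w$ are measurable, $f'\circ\tau=vfw$, and $v,w\in V$ on $E$. (Finite range was used only to make this choice measurable.) By \eqref{eq:sandwich},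
\[
(v\circ\sigma^{-1},\beta)\,\gamma\,(w\circ\tau^{-1},\tau^{-1})=(f',\sigma')=\gamma' .
\]
Both outer factors lie in $U$: the maps $v\circ\sigma^{-1}$ and $w\circ\tau^{-1}$ leave $V$ on sets of measure at most $\mu(\Omega\setminus E)<\delta$, the automorphism $\beta$ was estimated above, and $\tau^{-1}$ preserves each $A_l$.
\end{proof}

\begin{proposition}\label{prop:extend}
Every $h\in UC(\Gamma)$ has the form $h=\hat h\circ\Lambda$ with $\hat h\in C(\mathcal M(\Omega,R(G)))$.
\end{proposition}

\begin{proof}
We first prove:
\begin{equation}\label{eq:claim}
\text{if }\Lambda(\gamma_n)\to\lambda\text{ and }\Lambda(\gamma'_n)\to\lambda,\text{ then }h(\gamma_n)-h(\gamma'_n)\to0 .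
\end{equation}
Maps with finite range are dense in $L^0(\Omega,G)$: if $(a_i)$ is a dense sequence in $G$, send $\omega$ to the first $a_i$ with $d_G(f(\omega),a_i)<\kappa$ when this $i$ is at most $N$, and to $1$ otherwise, with $N$ large. As $h$ and $\Lambda$ are continuous, we can replace $\gamma_n$ and $\gamma'_n$ by elements whose first components have finite range, changing the values of $h$ and of $\Lambda$ (for a compatible metric) by less than $1/n$. This affects neither the hypothesis nor the conclusion of \eqref{eq:claim}.

Let $\varepsilon>0$ and choose $U=U(V,\mathcal A,\delta)$ with $|h(u\gamma v)-h(\gamma)|<\varepsilon$ for all $u,v\in U$ and $\gamma\in\Gamma$. Take $r$ as in \eqref{eq:r}, and let $\nu$ be the middle marginal of $\lambda$. Around each point of $R(G)$, all but countably many spheres are $\nu$-null, so there is an open ball of radius less than $r/3$ with $\nu$-null boundary. Finitely many of these balls cover $R(G)$. Sets with $\nu$-null boundary form an algebra, so making the balls disjoint gives a finite Borel partition $(B_m)$ into sets of diameter less than $r$ with $\nu(\partial B_m)=0$. The function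 $1_{B_m}$ is continuous off $\partial B_m$. By Lemma~\ref{lem:marginals}, $\Lambda(\gamma_n)(A_k\times B_m\times A_l)$ and $\Lambda(\gamma'_n)(A_k\times B_m\times A_l)$ both converge to $\lambda(A_k\times B_m\times A_l)$. So for large $n$ Lemma~\ref{lem:match} gives $\gamma'_n\in U\gamma_nU$, hence $|h(\gamma'_n)-h(\gamma_n)|<\varepsilon$. This proves \eqref{eq:claim}.

Let $\lambda\in\mathcal M(\Omega,R(G))$. By Lemma~\ref{lem:Lambda} there is a sequence with $\Lambda(\gamma_n)\to\lambda$. By \eqref{eq:claim}, applied to two subsequences of $(\gamma_n)$, the bounded sequence $h(\gamma_n)$ has only one cluster point, so it converges; by \eqref{eq:claim} again its limit $\hat h(\lambda)$ depends only on $\lambda$. Constant sequences give $\hat h\circ\Lambda=h$. If $\lambda_n\to\lambda$, choose $\gamma_n$ with $\Lambda(\gamma_n)$ within $1/n$ of $\lambda_n$ and $|h(\gamma_n)-\hat h(\lambda_n)|<1/n$. Then $\Lambda(\gamma_n)\to\lambda$, so $h(\gamma_n)\to\hat h(\lambda)$ and $\hat h(\lambda_n)\to\hat h(\lambda)$. Thus $\hat h$ is continuous.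
\end{proof}

When $\pi:R(G)\to W(G)$ is injective, for instance when $G$ is compact, $\pi_*$ is a homeomorphism and Theorem~\ref{thm:main} follows from Lemma~\ref{lem:uc}, Proposition~\ref{prop:extend} and Lemma~\ref{lem:factor}(b). The next section deals with the fibers of $\pi$.

\section{Descent along a quotient of $R(G)$}\label{sec:criterion}

For Borel $A\subseteq\Omega$ and $g\in G$, let $g^A:\Omega\to G$ equal $g$ on $A$ and $1$ off $A$, and let $\iota_A(g)=(g^A,\mathrm{id})$. The map $\iota_A:G\to\Gamma$ is a homomorphism, and it is continuous because $g_n\to g$ implies $g_n^A\to g^A$ pointwise. These are the coordinate copies of $G$ in $\Gamma$. Since $(f,\sigma)\,\iota_A(g)=(fg^A,\sigma)$, right multiplication by $\iota_A(g)$ changes the labels on $A$ and nothing else.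

\begin{proposition}\label{prop:criterion}
Let $\pi:R(G)\to K$ be a continuous surjection onto a compact metrizable space, let $\varepsilon>0$ and let $h\in UC(\Gamma)$. Suppose that for every $\gamma\in\Gamma$ and every Borel $A\subseteq\Omega$ with $\mu(A)<\varepsilon$ there is $\varphi\in C(K)$ with
\begin{equation}\label{eq:star}
h(\gamma\,\iota_A(g))=\varphi(\pi(g))\qquad(g\in G).
\end{equation}
Then $h=\tilde h\circ\Lambda_K$ for some $\tilde h\in C(\mathcal M(\Omega,K))$.
\end{proposition}

\begin{proof}
Let $\hat h$ be as in Proposition~\ref{prop:extend}. The map $\pi_*$ is a continuous surjection of compact spaces (Lemma~\ref{lem:Lambda}). If $\hat h$ is constant on its fibers, then $\hat h=\tilde h\circ\pi_*$ with $\tilde h$ continuous, and $\tilde h\circ\Lambda_K=\tilde h\circ\pi_*\circ\Lambda=h$. So we must show that $\pi_*\lambda_1=\pi_*\lambda_2$ implies $\hat h(\lambda_1)=\hat h(\lambda_2)$.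

\emph{Step 1: step functions.} We show that
\begin{equation}\label{eq:step}
\hat h([\sigma,p,\mathrm{id}])=\hat h([\sigma,p',\mathrm{id}])
\end{equation}
whenever $\sigma\in\mathrm{Aut}(\Omega)$ and $p,p':\Omega\to R(G)$ have finite range and satisfy $\pi\circ p=\pi\circ p'$. Take a Borel partition $A_1,\dots,A_n$ of $\Omega$ on whose pieces both $p$ and $p'$ are constant, refined by (M1) so that $\mu(A_k)<\varepsilon$ for all $k$. For $x\in R(G)^n$ let $p_x$ equal $x_k$ on $A_k$, and let $\Phi(x)=\hat h([\sigma,p_x,\mathrm{id}])$. If $x^{(i)}\to x$, then $p_{x^{(i)}}\to p_x$ pointwise, so $[\sigma,p_{x^{(i)}},\mathrm{id}]\to[\sigma,p_x,\mathrm{id}]$ by dominated convergence. Thus $\Phi\in C(R(G)^n)$. Fix $k$ and $g_l\in G$ for $l\ne k$, let $f_0$ equal $g_l$ on $A_l$ $(l\ne k)$ and $1$ on $A_k$, and let $\gamma=(f_0,\sigma)$. For $g_k\in G$ and $x=(g_1,\dots,g_n)$ we have $\gamma\,\iota_{A_k}(g_k)=(p_x,\sigma)$, so $\Phi(x)=h(\gamma\,\iota_{A_k}(g_k))=\varphi(\pi(g_k))$ by \eqref{eq:star}. Lemma~\ref{lem:coord} applies, and \eqref{eq:step} follows because $p=p_x$ and $p'=p_{x'}$ with $\pi(x_k)=\pi(x'_k)$ for all $k$.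

\emph{Step 2: the fiber product.} Approximating $\lambda_1$ and $\lambda_2$ separately by measures $[\sigma,p,\mathrm{id}]$ and $[\sigma',p',\mathrm{id}]$ is of no use: nothing forces $\sigma=\sigma'$ or $\pi\circ p=\pi\circ p'$. We need a space in which one approximation produces both step functions, with these equalities built in. A pair $(p,p')$ with $\pi\circ p=\pi\circ p'$ is a single map into
\[
Q=\{(x,x')\in R(G)^2:\pi(x)=\pi(x')\},
\]
a compact metrizable space with projections $\mathrm{pr}_1,\mathrm{pr}_2:Q\to R(G)$. The functions $\hat h\circ(\mathrm{pr}_1)_*$ and $\hat h\circ(\mathrm{pr}_2)_*$ are continuous on $\mathcal M(\Omega,Q)$. By \eqref{eq:step} they agree at every $[\sigma,(p,p'),\mathrm{id}]$ with $(p,p'):\Omega\to Q$ of finite range. These measures are dense by Lemma~\ref{lem:dense} with $K_0=Q$, so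
\begin{equation}\label{eq:Q}
\hat h\big((\mathrm{pr}_1)_*\lambda\big)=\hat h\big((\mathrm{pr}_2)_*\lambda\big)\qquad(\lambda\in\mathcal M(\Omega,Q)).
\end{equation}

\emph{Step 3: coupling over the common image.} Let $\pi_*\lambda_1=\pi_*\lambda_2=\bar\lambda$. It remains to find $\lambda\in\mathcal M(\Omega,Q)$ that projects to $\lambda_1$ and $\lambda_2$. Apply (M4) to $\lambda_1$, $\lambda_2$ and the map $\mathrm{id}\times\pi\times\mathrm{id}$. Its fiber over $z=(\omega_0,y,\omega_1)$ is $\{\omega_0\}\times\pi^{-1}(y)\times\{\omega_1\}$, so
\[
\lambda_i=\int\delta_{\omega_0}\otimes\lambda_i^z\otimes\delta_{\omega_1}\,d\bar\lambda(z)\qquad(i=1,2),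
\]
where $\lambda_i^z$ is a probability measure on $R(G)$ concentrated on $\pi^{-1}(y)$ for $\bar\lambda$-almost every $z$. Put
\[
\lambda=\int\delta_{\omega_0}\otimes(\lambda_1^z\otimes\lambda_2^z)\otimes\delta_{\omega_1}\,d\bar\lambda(z).
\]
Since $\pi^{-1}(y)\times\pi^{-1}(y)\subseteq Q$, the measure $\lambda$ is concentrated on $\Omega\times Q\times\Omega$. Its outer marginals are those of $\bar\lambda$, namely $\mu$, and $(\mathrm{pr}_i)_*\lambda=\lambda_i$ because the marginals of $\lambda_1^z\otimes\lambda_2^z$ are $\lambda_1^z$ and $\lambda_2^z$. By \eqref{eq:Q}, $\hat h(\lambda_1)=\hat h(\lambda_2)$.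
\end{proof}

\section{WAP functions on $G\wr\Omega$}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K=W(G)$, with $\pi:R(G)\to W(G)$ extending $j$. By Theorem~\ref{thm:known}, $\mathcal M(\Omega,W(G))$ is a semitopological semigroup compactification of $\Gamma$ via $\gamma\mapsto\gamma\cdot\lambda_0=\Lambda_{W(G)}(\gamma)$. Let $h\in WAP(\Gamma)$. Then $h\in UC(\Gamma)$ by Lemma~\ref{lem:uc}. For $\gamma\in\Gamma$ and Borel $A$, the function $g\mapsto h(\gamma\,\iota_A(g))$ is WAP on $G$ by Lemma~\ref{lem:restrict}, which is \eqref{eq:star}. Proposition~\ref{prop:criterion} gives $h=\tilde h\circ\Lambda_{W(G)}$ with $\tilde h$ continuous. By Lemma~\ref{lem:factor}(b), $q$ is an isomorphism of ambits and of semigroups.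
\end{proof}

Among Roelcke uniformly continuous functions, the property of coordinate restrictions used in this proof characterizes the WAP functions.

\begin{theorem}\label{thm:wapfunctions}
Let $G$ be a Roelcke precompact Polish group and $h\in UC(G\wr\Omega)$. Then $h$ is WAP if and only if for all $\gamma\in G\wr\Omega$ and all Borel $A\subseteq\Omega$ the function $g\mapsto h(\gamma\,\iota_A(g))$ is WAP on $G$. For any fixed $\varepsilon>0$, it suffices to test sets $A$ with $\mu(A)<\varepsilon$.
\end{theorem}

\begin{proof}
If $h$ is WAP, apply Lemma~\ref{lem:restrict}. Conversely, suppose that the condition holds for all $\gamma$ and all $A$ with $\mu(A)<\varepsilon$. This is the hypothesis of Proposition~\ref{prop:criterion} for $K=W(G)$, so $h=\tilde h\circ\Lambda_{W(G)}$ with $\tilde h$ continuous. By Theorem~\ref{thm:known} and Lemma~\ref{lem:factor}(a), $h$ is WAP.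
\end{proof}

\begin{remark}
Roelcke precompactness of $G$ makes $R(G)$ compact. This gives the finite partition $(B_m)$ into small sets in Proposition~\ref{prop:extend}, the metrizability of $W(G)$, and the compactness that makes $\pi_*$ a quotient map. That $\mu$ is atomless is used through (M1) and (M2). Theorem~\ref{thm:known} is not used to show that WAP functions on $\Gamma$ factor through $\Lambda_{W(G)}$; it supplies the map $q$, the semigroup law, and the converse direction of Theorem~\ref{thm:wapfunctions}.
\end{remark}

\section{The Hilbert compactification}\label{sec:hilbert}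

Proposition~\ref{prop:criterion} applies to any quotient of $R(G)$, and in particular to the one defined by unitary representations. For a Polish group $P$, the \emph{Fourier--Stieltjes algebra} $B(P)$ is the set of matrix coefficients of continuous unitary representations of $P$. Direct sums, tensor products, conjugate representations and the trivial representation show that $B(P)$ is an algebra that is closed under complex conjugation and contains the constants. Let $\overline B(P)$ be its uniform closure and $\mathcal H(P)$ the Gelfand spectrum of $\overline B(P)$, the \emph{Hilbert compactification} of $P$. Recall that evaluation at points of $P$ is a continuous map $\mathrm{ev}:P\to\mathcal H(P)$ with dense image and $\overline B(P)=\{H\circ\mathrm{ev}:H\in C(\mathcal H(P))\}$. This property determines the pair: if $\alpha:P\to Y$ is a continuous map with dense image into a compact Hausdorff space and $\overline B(P)=\{H\circ\alpha:H\in C(Y)\}$, there is a homeomorphism $\mathcal H(P)\to Y$ that carries $\mathrm{ev}$ to $\alpha$.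

By Lemmas~\ref{lem:coeff} and~\ref{lem:uc}, $B(P)\subseteq UC(P)$, and $UC(P)$ is uniformly closed, so $\overline B(P)\subseteq UC(P)$. For Roelcke precompact $G$, Lemma~\ref{lem:pi} extends $\mathrm{ev}$ to a continuous surjection $\pi:R(G)\to\mathcal H(G)$ onto a compact metrizable space, and $\Lambda_{\mathcal H(G)}$ is defined.

For $W(G)$, Theorem~\ref{thm:known} showed that continuous functions on the space of measures give WAP functions on $\Gamma$. Here the corresponding inclusion must be proved, and it needs a supply of representations of $\Gamma$. They come from the description of $\Gamma$ by skew products.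

\begin{lemma}\label{lem:skew}
Let $G$ be any Polish group and $\rho$ a continuous unitary representation of $G$ on a separable Hilbert space $\mathcal K$. The formula
\[
\big(\rho^\Omega(f,\sigma)\zeta\big)(\sigma\omega)=\rho(f(\omega))\,\zeta(\omega)
\]
defines a continuous unitary representation $\rho^\Omega$ of $G\wr\Omega$ on $L^2(\Omega,\mathcal K)$, and
\begin{equation}\label{eq:skewcoeff}
\langle\rho^\Omega(f,\sigma)\zeta,\zeta'\rangle=\int\langle\rho(f(\omega))\zeta(\omega),\zeta'(\sigma\omega)\rangle\,d\mu(\omega).
\end{equation}
\end{lemma}

\begin{proof}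
The map $(g,\xi)\mapsto\rho(g)\xi$ is jointly continuous, so $\omega\mapsto\rho(f(\omega))\zeta(\omega)$ is measurable, and $\rho^\Omega(f,\sigma)$ is an isometry because $\rho(f(\omega))$ is unitary and $\sigma$ preserves $\mu$. Applying $\rho^\Omega(f',\sigma')$ and then $\rho^\Omega(f,\sigma)$ to $\zeta$ gives the value $\rho(f(\sigma'\omega)f'(\omega))\zeta(\omega)$ at $\sigma\sigma'\omega$, which matches the product in $G\wr\Omega$. So $\rho^\Omega$ is a unitary representation, and \eqref{eq:skewcoeff} is the change of variables $\omega\mapsto\sigma\omega$. Since the operators are unitary, it suffices to check continuity at the identity and on the vectors $\zeta=1_B\xi$ ($B$ Borel, $\xi\in\mathcal K$), whose span is dense. As $(f,\sigma)=(1,\sigma)(f,\mathrm{id})$,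
\[
\|\rho^\Omega(f,\sigma)\zeta-\zeta\|\le\|\rho^\Omega(f,\mathrm{id})\zeta-\zeta\|+\|\rho^\Omega(1,\sigma)\zeta-\zeta\| .
\]
The second term is $\|1_{\sigma B}\xi-1_B\xi\|=\mu(\sigma B\triangle B)^{1/2}\|\xi\|$. If $\|\rho(g)\xi-\xi\|<\kappa$ for $g$ in an identity neighborhood $V$, the square of the first term is $\int_B\|\rho(f(\omega))\xi-\xi\|^2\,d\mu\le\kappa^2+4\|\xi\|^2\mu\{f\notin V\}$. Both terms tend to $0$ as $(f,\sigma)$ tends to the identity.
\end{proof}

\begin{theorem}\label{thm:hilbert}
Let $G$ be a Roelcke precompact Polish group and $K=\mathcal H(G)$. Then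
\[
\overline B(G\wr\Omega)=\{\tilde h\circ\Lambda_K:\ \tilde h\in C(\mathcal M(\Omega,K))\}.
\]
That is, $\mathcal H(G\wr\Omega)\simeq\mathcal M(\Omega,\mathcal H(G))$, by a homeomorphism that carries $\mathrm{ev}$ to $\Lambda_K$.
\end{theorem}

\begin{proof}
The second statement follows from the first, since $\Lambda_K$ is continuous with dense image (Lemma~\ref{lem:Lambda}).

($\subseteq$) If $h(\gamma)=\langle\rho(\gamma)\xi,\eta\rangle$ for a representation $\rho$ of $\Gamma$, then $h(\gamma\,\iota_A(g))=\langle\rho(\iota_A(g))\xi,\rho(\gamma)^{-1}\eta\rangle$ is a coefficient of the representation $\rho\circ\iota_A$ of $G$. Passing to uniform limits, for every $h\in\overline B(\Gamma)$ the function $g\mapsto h(\gamma\,\iota_A(g))$ lies in $\overline B(G)$, which is \eqref{eq:star} for $K=\mathcal H(G)$. Also $h\in UC(\Gamma)$. Apply Proposition~\ref{prop:criterion}.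

($\supseteq$) Let $\varphi(g)=\langle\rho(g)\xi,\eta\rangle$ be in $B(G)$. Restricting $\rho$ to the closed span of $\rho(G)\xi$, which is separable because $G$ is, and projecting $\eta$ onto it, we may assume that the Hilbert space $\mathcal K$ is separable. Let $\hat\varphi\in C(K)$ satisfy $\hat\varphi\circ\mathrm{ev}=\varphi$. For Borel $A,A'\subseteq\Omega$, the function
\[
F(\lambda)=\int1_A(\omega_0)\hat\varphi(x)1_{A'}(\omega_1)\,d\lambda
\]
is continuous on $\mathcal M(\Omega,K)$ by Lemma~\ref{lem:marginals}, and by \eqref{eq:skewcoeff}
\[
F(\Lambda_K(f,\sigma))=\int1_A(\sigma\omega)\langle\rho(f(\omega))\xi,\eta\rangle1_{A'}(\omega)\,d\mu=\langle\rho^\Omega(f,\sigma)(1_{A'}\xi),1_A\eta\rangle .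
\]
So $F\circ\Lambda_K\in B(\Gamma)$. The functions $F$ separate points. Indeed, suppose that all of them agree at $\lambda$ and $\lambda'$. The functions $\hat\varphi$ are dense in $C(K)$, so for fixed $A,A'$ the finite measures $B\mapsto\lambda(A\times B\times A')$ and $B\mapsto\lambda'(A\times B\times A')$ on $K$ coincide. Hence $\lambda$ and $\lambda'$ agree on Borel boxes, which generate the Borel $\sigma$-algebra and are closed under intersection, and $\lambda=\lambda'$. The family of functions $F$ is closed under conjugation and contains $1$ (take $\varphi=1$, $A=A'=\Omega$). By the Stone--Weierstrass theorem it generates a dense subalgebra of $C(\mathcal M(\Omega,K))$. Composition with $\Lambda_K$ maps this subalgebra into the algebra $B(\Gamma)$, and so maps $C(\mathcal M(\Omega,K))$ into $\overline B(\Gamma)$.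
\end{proof}

\section{Infinite discrete groups}\label{sec:discrete}

Roelcke precompactness cannot simply be dropped. Let $G$ be an infinite countable discrete group, $j=j_G$ and $\Gamma=G\wr\Omega$. We no longer know that $W(G)$ is metrizable, so we let $\mathcal M(\Omega,W(G))$ be the space of Radon probability measures on $\Omega\times W(G)\times\Omega$ with outer marginals $\mu$, with the weak$^*$ topology. Let $\Lambda_{W(G)}(f,\sigma)=[\sigma,j\circ f,\mathrm{id}]$. This measure is the sum over $g\in G$ of the push-forwards of $\mu|_{\{f=g\}}$ under $\omega\mapsto(\sigma\omega,j(g),\omega)$; each summand lives on the compact metrizable set $\Omega\times\{j(g)\}\times\Omega$, so the sum is Radon.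

\begin{proposition}\label{prop:discrete}
Let $G$ be an infinite countable discrete group. The function
\[
h(f,\sigma)=(\mu\times\mu)\{(\omega_1,\omega_2):f(\omega_1)=f(\omega_2)\}
\]
is WAP on $G\wr\Omega$, but it is not of the form $\tilde h\circ\Lambda_{W(G)}$ with $\tilde h$ continuous on $\mathcal M(\Omega,W(G))$.
\end{proposition}

\begin{proof}
\emph{The function $h$ is WAP.} Let $G^2$ act on $\ell^2(G)$ by $\rho(g_1,g_2)\delta_a=\delta_{g_1ag_2^{-1}}$. Then $\langle\rho(g_1,g_2)\delta_1,\delta_1\rangle$ is $1$ if $g_1=g_2$ and $0$ otherwise. The space $(\Omega^2,\mu\times\mu)$ is standard and atomless, so Lemma~\ref{lem:skew} gives a continuous representation $\rho^{\Omega^2}$ of $G^2\wr\Omega^2$. Define $D:\Gamma\to G^2\wr\Omega^2$ by $D(f,\sigma)=(f^{(2)},\sigma\times\sigma)$, where $f^{(2)}(\omega_1,\omega_2)=(f(\omega_1),f(\omega_2))$. It is a homomorphism because $\big((f\circ\sigma')f'\big)^{(2)}=\big(f^{(2)}\circ(\sigma'\times\sigma')\big)f'^{(2)}$. It is continuous at the identity, hence everywhere: we have $(\mu\times\mu)\{f^{(2)}\ne(1,1)\}\le2\mu\{f\ne1\}$ and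
\[
(\mu\times\mu)\big((\sigma B\times\sigma B')\triangle(B\times B')\big)\le\mu(\sigma B\triangle B)+\mu(\sigma B'\triangle B'),
\]
and finite unions of rectangles approximate every Borel subset of $\Omega^2$ in measure. With $\zeta_0$ the constant map $\delta_1$, formula \eqref{eq:skewcoeff} gives $\langle\rho^{\Omega^2}(D(f,\sigma))\zeta_0,\zeta_0\rangle=h(f,\sigma)$. By Lemma~\ref{lem:coeff}, $h$ is WAP.

\emph{The function $h$ does not factor.} Suppose $h=\tilde h\circ\Lambda_{W(G)}$ with $\tilde h$ continuous. Fix a Borel set $A$ with $\mu(A)=\frac12$. For $x,y\in W(G)$ let $\lambda_{x,y}$ be the push-forward of $\mu$ under the map that sends $\omega$ to $(\omega,x,\omega)$ on $A$ and to $(\omega,y,\omega)$ off $A$. For $F\in C(\Omega\times W(G)\times\Omega)$,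
\[
\int F\,d\lambda_{x,y}=\int_AF(\omega,x,\omega)\,d\mu+\int_{\Omega\setminus A}F(\omega,y,\omega)\,d\mu ,
\]
and $x\mapsto F(\,\cdot\,,x,\,\cdot\,)$ is continuous for the uniform norm because $F$ is continuous on a compact product. So $(x,y)\mapsto\lambda_{x,y}$ is continuous, and $\Psi(x,y)=\tilde h(\lambda_{x,y})$ is continuous on $W(G)^2$. For $g,g'\in G$ we have $\lambda_{j(g),j(g')}=\Lambda_{W(G)}(f,\mathrm{id})$ with $f=g$ on $A$ and $f=g'$ off $A$. Two independent points lie on the same side of $A$ with probability $\frac12$, so $\Psi(j(g),j(g'))$ equals $1$ if $g=g'$ and $\frac12$ otherwise.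

Since $j(G)$ is dense, $\Psi(y,y)=1$ for all $y\in W(G)$. Enumerate $G=\{g_1,g_2,\dots\}$ without repetition. By compactness there is a point $x$ in the closure of $\{j(g_n):n\ge N\}$ for every $N$. Given $g'\in G$, take $N$ with $g_n\ne g'$ for $n\ge N$; then $\Psi(j(g_n),j(g'))=\frac12$ for $n\ge N$, so $\Psi(x,j(g'))=\frac12$. By density $\Psi(x,y)=\frac12$ for all $y$, and $y=x$ contradicts $\Psi(x,x)=1$.
\end{proof}

The proof isolates the obstruction anticipated in the introduction. The indicator function of the diagonal in $G\times G$ is a matrix coefficient of $\rho$, hence WAP on $G\times G$, but it has no continuous extension to $W(G)\times W(G)$. So Proposition~\ref{prop:square} also fails for infinite countable discrete groups.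

\begin{thebibliography}{1}

\bibitem{Ib}
T.~Ibarluc\'ia, \emph{Automorphism groups of randomized structures}, arXiv:1605.00473 (2016).

\end{thebibliography}
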